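\title{The number of representable matroids: the exponent $n^3/4$ is sharp}

\begin{abstract}
Let $R(n)$ be the number of matroids on $\{1,\dots,n\}$ that are representable over at least one field. It is known that $R(n)\le 2^{n^3/4}$ for $n\ge 12$. We prove the conjecture that this bound is sharp up to lower-order terms in the exponent, in the form $\log_2R(n)\ge n^3/4-O(n^{5/2}\sqrt{\log n})$. For the number $R(n,r)$ of representable matroids of rank $r$ we prove $\log_2R(n,r)=(1+o(1))\,r(n-r)\log_2\binom nr$ as $\min(r,n-r)\to\infty$, and the same holds if one counts only matroids representable over $\mathbb R$ or over a given algebraically closed field. The construction perturbs a generic block-diagonal matrix over a ring of power series, so that almost every entry can be used to annihilate exactly one minor, chosen freely from a large family.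
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{matroid} is a pair $M=(E,\mathcal B)$, where $E$ is a finite set and $\mathcal B$ is a nonempty collection of subsets of $E$, the \emph{bases}, with the exchange property: for all $B,B'\in\mathcal B$ and $e\in B'\setminus B$ there is $f\in B\setminus B'$ with $(B\cup\{e\})\setminus\{f\}\in\mathcal B$. All bases have the same size $r$, the \emph{rank} of $M$. The model is a spanning family of vectors together with the subfamilies that form vector space bases. Accordingly, for a field $F$, a matroid of rank $r$ is \emph{$F$-representable} if there is a matrix $A\in F^{[r]\times E}$ such that $\mathcal B$ consists of the $r$-element sets $B\subseteq E$ for which the submatrix $A[B]$ of columns indexed by $B$ is nonsingular. It is \emph{representable} if it is $F$-representable for at least one field $F$.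

Put $[n]=\{1,\dots,n\}$ and $\log=\log_2$. Let $R(n)$ be the number of representable matroids with ground set $[n]$ and $R(n,r)$ the number of those of rank $r$; let $R_F(n)$ and $R_F(n,r)$ count the ones that are $F$-representable. Thus $R_F(n,r)$ is the number of possible answers to the question ``which $r\times r$ minors vanish?'' for an $r\times n$ matrix of rank $r$ over $F$. The following bound is known.

\begin{theorem}[see \cite{Nelson}]\label{thm:known}
For $n\ge12$ we have $R(n)\le 2^{n^3/4}$.
\end{theorem}

The conjecture posed in \cite{Nelson} is that this is best possible up to lower-order terms in the exponent, that is,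
\begin{equation}\label{eq:conj}
\log R(n)=\bigl(\tfrac14-o(1)\bigr)n^3\qquad(n\to\infty).
\end{equation}

A count of parameters explains the exponent. After row operations a representing matrix has the form $[\mathrm{Id}\mid X]$ with $X$ of size $r\times(n-r)$. So there are $\delta=r(n-r)$ free entries, and the $N=\binom nr$ minors are polynomials in them. If the hypersurfaces defined by the minors were in general position, any $\delta$ of them would meet in a point lying on no other, and each choice of $\delta$ minors would give its own matroid. The number $\binom N\delta$ of choices lies between $(N/\delta)^\delta$ and $N^\delta$, which suggests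
\[
\log R(n,r)\approx r(n-r)\log\binom nr .
\]
The right side is at most $\frac{n^2}4\cdot n$ for every $r$, and it equals $(\frac14-o(1))n^3$ for $r=\lfloor n/2\rfloor$, because then $\binom nr\ge 2^n/(n+1)$.

The minors are not in general position, however. If $x_{11}$ and $x_{11}x_{22}-x_{12}x_{21}$ vanish, then so does $x_{12}$ or $x_{21}$. In small rank the guess is simply wrong. A rank-$1$ matroid on $[n]$ is given by the nonempty set of nonzero columns, so $R(n,1)=2^n-1$, whereas the guess for $\log R(n,1)$ is $(n-1)\log n$. A representable matroid of rank $2$ is determined by the map sending a zero column to $0$ and a nonzero column to the least index of a column proportional to it, so $\log R(n,2)\le n\log(n+1)$, whereas the guess is about $4n\log n$. Small fields also fall short: there are only $q^{rn}$ matrices of size $r\times n$ over $\mathbb F_q$, so $\log R_{\mathbb F_q}(n)=O(n^2)$ for fixed $q$. Our results say that the guess is right once $r$ and $n-r$ are both large and the field is large enough.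

\begin{theorem}\label{thm:main}
We have
\[
\log R(n)\ \ge\ \frac{n^3}4-O\bigl(n^{5/2}\sqrt{\log n}\bigr).
\]
Hence, by Theorem~\ref{thm:known}, the conjecture \eqref{eq:conj} holds. The same lower bound holds for $R_F(n)$ when $F$ is any algebraically closed field or $F=\mathbb R$.
\end{theorem}

We do not claim that the error term is optimal.

\begin{theorem}\label{thm:rank}
As $m=\min(r,n-r)\to\infty$, uniformly in $n$,
\[
\log R(n,r)=(1+o(1))\,r(n-r)\log\binom nr .
\]
The same holds for $R_F(n,r)$ when $F$ is any algebraically closed field or $F=\mathbb R$.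
\end{theorem}

Here ``uniformly'' means that the $o(1)$ term is bounded by a function of $m$ alone that tends to $0$. Both lower bounds come from one construction.

\begin{theorem}\label{thm:construction}
Let $L\ge3$ and $\alpha,\beta\ge1$ be integers with $L(\alpha+1)\le r$ and $L(\beta+1)\le n-r$, and let $F$ be any field. There is an extension field $K\supseteq F$ such that
\[
\log R_K(n,r)\ \ge\ L(L-1)(L-2)\,\alpha\beta\,\log\binom{\alpha+\beta}{\alpha}.
\]
\end{theorem}

In this bound $L(L-1)\alpha\beta$ is the number of entries of $X$ that are put to use, and $\binom{\alpha+\beta}\alpha^{L-2}$ is the number of minors among which each such entry may choose. They play the roles of $\delta$ and $N$.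

Section~\ref{sec:prelim} collects the tools, Section~\ref{sec:idea} isolates the mechanism and works the smallest case by hand, and Section~\ref{sec:construction} proves Theorem~\ref{thm:construction}. Section~\ref{sec:fields} replaces $K$ by familiar fields, Section~\ref{sec:parameters} chooses $L,\alpha,\beta$, and Section~\ref{sec:upper} proves the upper bound in Theorem~\ref{thm:rank}.

\section{Minors and power series}\label{sec:prelim}

Split $[n]=P\sqcup Q$ with $|P|=r$. For a matrix $X$ over a field $K$ with rows indexed by $P$ and columns by $Q$, let $M(X)$ be the matroid on $[n]$ represented by $[\mathrm{Id}\mid X]$, where the column indexed by $p\in P$ is the unit vector $e_p$. Write $X[I,J]$ for the submatrix with rows $I$ and columns $J$; the empty determinant is $1$.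

\begin{lemma}\label{lem:standard}
The map $B\mapsto(I,J)=(P\setminus B,\,B\cap Q)$ is a bijection from the $r$-subsets of $[n]$ onto the pairs $I\subseteq P$, $J\subseteq Q$ with $|I|=|J|$, and the minor of $[\mathrm{Id}\mid X]$ on $B$ is $\pm\det X[I,J]$. Every $K$-representable matroid of rank $r$ on $[n]$ in which $P$ is a basis equals $M(X)$ for some $X$ over $K$.
\end{lemma}

\begin{proof}
The inverse map is $(I,J)\mapsto(P\setminus I)\cup J$. Expanding the minor along the unit columns indexed by $P\setminus I$ deletes the rows $P\setminus I$ and leaves $\pm\det X[I,J]$. If $A$ represents a matroid with basis $P$, then $A[P]^{-1}A$ has the form $[\mathrm{Id}\mid X]$, and its $r\times r$ minors are those of $A$ divided by $\det A[P]$.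
\end{proof}

We identify $B$ with $(I,J)$, so that $B=(I,J)$ is a \emph{nonbasis} of $M(X)$ exactly when $\det X[I,J]=0$.

Let $k$ be a field, $\mathcal O=k[[t]]$ the ring of formal power series and $K=k((t))$ its field of fractions. The \emph{residue} of an element of $\mathcal O$ is its constant term; an element is a unit of $\mathcal O$ if and only if its residue is nonzero. Let $y=(y_\omega)_{\omega\in\Omega}$ be finitely many indeterminates and $\Lambda=k[y][[t]]$. We use three facts.
\begin{enumerate}
\item[(A)] \emph{Evaluation.} For $f=\sum_st^sf_s\in\Lambda$ with $f_s\in k[y]$, and $w\in\mathcal O^\Omega$, the sum $f(w)=\sum_st^sf_s(w)$ defines an element of $\mathcal O$, since only finitely many terms contribute to each power of $t$, and $f\mapsto f(w)$ is a ring homomorphism fixing $k$ and $t$. If $w\equiv w'\pmod{t^h}$, then $f(w)\equiv f(w')\pmod{t^h}$, because $f_s(w)-f_s(w')$ lies in the ideal generated by the differences $w_\omega-w'_\omega$.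
\item[(B)] \emph{Inversion.} If $A_0$ is an invertible matrix over $k$ and $A_1$ is a matrix over $k[y]$ of the same size, then $A_0+tA_1$ is invertible over $\Lambda$, with inverse $\sum_{s\ge0}(-tA_0^{-1}A_1)^sA_0^{-1}\equiv A_0^{-1}\pmod t$.
\item[(C)] \emph{Schur complement.} Over a commutative ring, if $A_{11},A_{22}$ are square and $A_{22}$ is invertible, then
$\det\begin{pmatrix}A_{11}&A_{12}\\A_{21}&A_{22}\end{pmatrix}=\det A_{22}\cdot\det(A_{11}-A_{12}A_{22}^{-1}A_{21})$.
\end{enumerate}

\section{The mechanism and the smallest case}\label{sec:idea}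

To turn the parameter count into a proof, we attach to each unknown entry $y_\omega$ a large family of candidate minors, choose one candidate per entry, and ask all chosen minors to vanish. Two things can go wrong: the system may have no solution, and a solution may annihilate so many further minors that the choice cannot be read off from the matroid. These demands pull in opposite directions. All systems are solvable if the candidates for $y_\omega$ are nearly the same equation, while the choice is recoverable only if they are different. Power series reconcile the two: the candidates will agree modulo $t$ and differ at order $t$.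

\begin{lemma}\label{lem:perturb}
Let $z\in k^\Omega$. Let $\mathcal C_\omega$ $(\omega\in\Omega)$ be pairwise disjoint nonempty finite sets, and for $B\in\mathcal C_\omega$ let
\[
f_B=y_\omega-z_\omega-t\,g_B\quad\text{with } g_B\in\Lambda,\qquad \Theta_B=\text{the residue of }g_B(z).
\]
Let $S$ be a function with $S(\omega)\in\mathcal C_\omega$ for all $\omega\in\Omega$.
\begin{enumerate}
\item[(a)] The system $f_{S(\omega)}=0$ $(\omega\in\Omega)$ has exactly one solution $y^S\in\mathcal O^\Omega$, and $y^S\equiv z\pmod t$.
\item[(b)] If $B\in\mathcal C_\omega$ and $\Theta_B\ne\Theta_{S(\omega)}$, then $f_B(y^S)\ne0$.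
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Solutions are the fixed points of the map $T\colon\mathcal O^\Omega\to\mathcal O^\Omega$ given by $T(w)_\omega=z_\omega+t\,g_{S(\omega)}(w)$. Every value of $T$ is congruent to $z$ modulo $t$. By (A), $w\equiv w'\pmod{t^h}$ implies $T(w)\equiv T(w')\pmod{t^{h+1}}$. Two fixed points are therefore congruent modulo every power of $t$, hence equal. For existence put $w^{(0)}=z$ and $w^{(h+1)}=T(w^{(h)})$. By induction $w^{(h+1)}\equiv w^{(h)}\pmod{t^{h+1}}$, so there is $w\in\mathcal O^\Omega$ with $w\equiv w^{(h)}\pmod{t^{h+1}}$ for all $h$. Then $T(w)\equiv T(w^{(h)})=w^{(h+1)}\equiv w\pmod{t^{h+2}}$ for all $h$, so $T(w)=w$.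

(b) Since $f_{S(\omega)}(y^S)=0$ and $y^S\equiv z\pmod t$, fact (A) gives
\[
f_B(y^S)=f_B(y^S)-f_{S(\omega)}(y^S)=t\bigl(g_{S(\omega)}(y^S)-g_B(y^S)\bigr)\equiv t\,(\Theta_{S(\omega)}-\Theta_B)\pmod{t^2}.\qedhere
\]
\end{proof}

The point is that the constants $\Theta_B$ are computed at the common residue $z$ and do not depend on $S$. If they are pairwise distinct within each family, then $S(\omega)$ is the only $B\in\mathcal C_\omega$ with $f_B(y^S)=0$. It remains to find a matrix with many minors of this shape.

\subsection*{A first attempt}
A large minor behaves like a single entry if most of it is an invertible matrix of order $t^0$ that does not interact with the entry to leading order. Take a $3\times3$ matrix with indeterminates $d_1,d_2,d_3$ on the diagonal and $ty_{ab}$ off it. For the position $(1,2)$ there are two candidates: the entry $ty_{12}$ itself and the minor on rows $1,3$ and columns $2,3$,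
\[
\det\begin{pmatrix}ty_{12}&ty_{13}\\ ty_{32}&d_3\end{pmatrix}=t\,d_3\Bigl(y_{12}-t\,\frac{y_{13}y_{32}}{d_3}\Bigr).
\]
Both have the form required in Lemma~\ref{lem:perturb}, with $z=0$. But then $\Theta=0$ for both candidates; indeed $y=0$ solves every system, and all choices give the same matroid. We need $z\ne0$. The leading term is a minor in the entries of order $t$, so to obtain $y_{12}-z_{12}$ with a nonzero constant we use a $2\times2$ minor whose other three entries are constants. This requires extra rows and columns, which we call \emph{anchors}.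

\subsection*{The smallest case}
Take $L=3$, $\alpha=\beta=1$, $r=6$, $n=12$. Let $k=F(d_c,u_{ab},v_{ab})$ be a rational function field, and add anchor rows $p_1,p_2,p_3$ and anchor columns $q_1,q_2,q_3$:
\[
X=\begin{array}{c|ccc|ccc}
 &1&2&3&q_1&q_2&q_3\\ \hline
1&d_1&ty_{12}&ty_{13}&tu_{11}&tu_{12}&tu_{13}\\
2&ty_{21}&d_2&ty_{23}&tu_{21}&tu_{22}&tu_{23}\\
3&ty_{31}&ty_{32}&d_3&tu_{31}&tu_{32}&tu_{33}\\ \hline
p_1&tv_{11}&tv_{12}&tv_{13}&t&t&t\\
p_2&tv_{21}&tv_{22}&tv_{23}&t&t&t\\
p_3&tv_{31}&tv_{32}&tv_{33}&t&t&t
\end{array}
\]
For the position $(1,2)$ the small candidate is now the minor on rows $1,p_1$ and columns $2,q_2$, which equals $t^2(y_{12}-u_{12}v_{12})$. So $z_{ab}=u_{ab}v_{ab}$, and $\Theta=0$ for the small candidate. The large candidate also uses row $3$ and column $3$. Taking $t$ out of the first two rows and expanding along the third,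
\[
\det\begin{pmatrix}ty_{12}&tu_{12}&ty_{13}\\ tv_{12}&t&tv_{13}\\ ty_{32}&tu_{32}&d_3\end{pmatrix}
=t^2d_3\,(y_{12}-u_{12}v_{12}-tg),
\]
where $d_3\,g=u_{32}(y_{12}v_{13}-y_{13}v_{12})-y_{32}(u_{12}v_{13}-y_{13})$. Substituting $y_{ab}=u_{ab}v_{ab}$ gives
\[
d_3\Theta=u_{32}v_{13}\bigl(v_{12}(u_{12}-u_{13})-v_{32}(u_{12}-u_{13})\bigr)=u_{32}v_{13}(u_{13}-u_{12})(v_{32}-v_{12})\ne0 .
\]
Permuting the indices $1,2,3$ gives the same computation for all six off-diagonal positions. By Lemma~\ref{lem:perturb}, for each of the $2^6$ choices $S$ the matrix $X(y^S)$ has exactly the chosen candidate vanishing at each position. This gives $64$ distinct matroids, which is the bound of Theorem~\ref{thm:construction} in this case. In general the entries $d_c$ become generic $\alpha\times\beta$ blocks, and instead of using $d_c$ or not, a candidate uses an arbitrary square submatrix of each available block.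

\section{Proof of Theorem~\ref{thm:construction}}\label{sec:construction}

\subsection*{The matrix}
Choose disjoint sets $P_1,\dots,P_L\subseteq P$ of size $\alpha$ and distinct anchor rows $p_1,\dots,p_L\in P$ outside them; this is possible because $L(\alpha+1)\le r$. Choose disjoint sets $Q_1,\dots,Q_L\subseteq Q$ of size $\beta$ and distinct anchor columns $q_1,\dots,q_L\in Q$ outside them, using $L(\beta+1)\le n-r$. Let $k$ be the rational function field over $F$ in independent indeterminates
\[
d_{ij}\ \ (i\in P_c,\ j\in Q_c,\ c\in[L]),\qquad u_{ib}\ \ \Bigl(i\in\bigcup_cP_c,\ b\in[L]\Bigr),\qquad v_{aj}\ \ \Bigl(a\in[L],\ j\in\bigcup_cQ_c\Bigr),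
\]
and let $\mathcal O=k[[t]]$, $K=k((t))$. The unknowns $y_{ij}$ sit in the off-diagonal blocks:
\[
\Omega=\{(i,j): i\in P_a,\ j\in Q_b,\ a\ne b\},\qquad|\Omega|=L(L-1)\alpha\beta .
\]
Let $D$ be the $P\times Q$ matrix with entry $d_{ij}$ on $P_c\times Q_c$ for each $c$ and $0$ elsewhere. Let $Y=Y(y)$ be the $P\times Q$ matrix with entries $y_{ij}$ at $(i,j)\in\Omega$, $u_{ib}$ at $(i,q_b)$, $v_{aj}$ at $(p_a,j)$, $1$ at every $(p_a,q_b)$, and $0$ elsewhere, in particular on the diagonal blocks $P_c\times Q_c$. Put
\[
X(y)=D+tY(y),\qquad z_{ij}=u_{ib}v_{aj}\quad(i\in P_a,\ j\in Q_b,\ a\ne b).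
\]

\subsection*{The candidates}
Fix $(i,j)\in\Omega$ with $i\in P_a$, $j\in Q_b$. Let $\mathcal C_{ij}$ be the set of pairs $B=(I,J)$ with
\[
I=\{i,p_a\}\cup I',\quad J=\{j,q_b\}\cup J',\qquad I'=\bigcup_{c\ne a,b}I_c,\quad J'=\bigcup_{c\ne a,b}J_c,
\]
where $I_c\subseteq P_c$, $J_c\subseteq Q_c$ and $|I_c|=|J_c|$ for each $c\in[L]\setminus\{a,b\}$. The condition $|I_c|=|J_c|$ makes $D[I',J']$ invertible, and the blocks $a$ and $b$ are excluded so that row $i$ and column $j$ meet no entry of order $t^0$. For one block the number of pairs $(I_c,J_c)$ is $\sum_h\binom\alpha h\binom\beta h=\sum_h\binom{\alpha}{\alpha-h}\binom\beta h=\binom{\alpha+\beta}\alpha$ by Vandermonde's identity, so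
\begin{equation}\label{eq:size}
|\mathcal C_{ij}|=\binom{\alpha+\beta}\alpha^{L-2}.
\end{equation}
This exceeds $1$ because $L\ge3$, which is the only use of that hypothesis. The families are pairwise disjoint: $p_a$ is the only anchor in $I$ and $i$ is the only element of $I\cap P_a$, so $I$ determines $i$, and in the same way $J$ determines $j$.

\subsection*{The equations}
Fix $B=(I,J)\in\mathcal C_{ij}$, write $u=u_{ib}$, $v=v_{aj}$, and put $D'=D[I',J']$, $Y'=Y[I',J']$,
\[
Y_{11}=Y[\{i,p_a\},\{j,q_b\}]=\begin{pmatrix}y_{ij}&u\\ v&1\end{pmatrix},\qquad Y_{12}=Y[\{i,p_a\},J'],\qquad Y_{21}=Y[I',\{j,q_b\}].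
\]
Anchor rows and columns of $D$ are zero. Row $i$ of $D$ is supported in $Q_a$, which is disjoint from $J$ because $b\ne a$ and $J'\cap Q_a=\emptyset$. Column $j$ of $D$ is supported in $P_b$, which is disjoint from $I$ because $a\neq b$ and $I'\cap P_b=\emptyset$. Hence
\[
X[I,J]=\begin{pmatrix}tY_{11}&tY_{12}\\ tY_{21}&D'+tY'\end{pmatrix}.
\]
The matrix $D'$ is block diagonal with square blocks $D[I_c,J_c]$. The determinant of a square matrix of independent indeterminates is a sum of distinct monomials with coefficients $\pm1$, so it is nonzero in every characteristic, and $D'$ is invertible over $k$. By (B) and (C),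
\[
\det X[I,J]=t^2\det(D'+tY')\cdot f_B,\qquad f_B=\det(Y_{11}-t\Gamma),\qquad \Gamma=Y_{12}(D'+tY')^{-1}Y_{21},
\]
where $\Gamma$ is a $2\times2$ matrix over $\Lambda=k[y][[t]]$, equal to $0$ when $I'=J'=\emptyset$. For $w\in\mathcal O^\Omega$ the value of $\det(D'+tY')$ at $w$ has residue $\det D'\ne0$. Since $\mathcal O$ is a domain,
\begin{equation}\label{eq:nonbasis}
B\text{ is a nonbasis of }M(X(w))\iff f_B(w)=0 .
\end{equation}
Expanding $f_B=(y_{ij}-t\Gamma_{11})(1-t\Gamma_{22})-(u-t\Gamma_{12})(v-t\Gamma_{21})$, we get
\[
f_B=y_{ij}-z_{ij}-t\,g_B,\qquad g_B=\Gamma_{11}-v\Gamma_{12}-u\Gamma_{21}+y_{ij}\Gamma_{22}-t\det\Gamma .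
\]
So $f_B$ has the form required in Lemma~\ref{lem:perturb}.

\subsection*{The first-order terms}
Set $y=z$ and $t=0$. Then $\Gamma$ becomes $Y_{12}(z)\,D'^{-1}\,Y_{21}(z)$ by (B), and $y_{ij}$ becomes $uv$, so
\[
\Theta_B=\bigl[(1,-u)\,Y_{12}(z)\bigr]\;D'^{-1}\;\bigl[Y_{21}(z)\,(1,-v)^{\mathsf T}\bigr].
\]
For $j'\in J_c$, the column $j'$ of $Y_{12}(z)$ has entries $z_{ij'}=u_{ic}v_{aj'}$ and $v_{aj'}$, so the row vector on the left has entry $(u_{ic}-u_{ib})v_{aj'}$ at $j'$. For $i'\in I_c$, the row $i'$ of $Y_{21}(z)$ has entries $z_{i'j}=u_{i'b}v_{cj}$ and $u_{i'b}$, so the column vector on the right has entry $u_{i'b}(v_{cj}-v_{aj})$ at $i'$. As $D'^{-1}$ is block diagonal with blocks $D[I_c,J_c]^{-1}$, whose rows are indexed by $J_c$ and columns by $I_c$,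
\begin{equation}\label{eq:theta}
\begin{aligned}
\Theta_B&=\sum_{c\ne a,b}(u_{ic}-u_{ib})(v_{cj}-v_{aj})\,\theta_c(I_c,J_c),\\
\theta_c(I_c,J_c)&=\sum_{j'\in J_c}\sum_{i'\in I_c}v_{aj'}\bigl(D[I_c,J_c]^{-1}\bigr)_{j'i'}\,u_{i'b}.
\end{aligned}
\end{equation}
In the smallest case this is the single term found in Section~\ref{sec:idea}. Now there are $L-2$ terms, and we must rule out cancellation between them.

\begin{lemma}\label{lem:distinct}
If $B\ne B^*$ are in $\mathcal C_{ij}$, then $\Theta_B\ne\Theta_{B^*}$.
\end{lemma}

\begin{proof}
Choose $c\notin\{a,b\}$ with $(I_c,J_c)\ne(I_c^*,J_c^*)$. The indeterminate $u_{ic}$ marks the $c$-th term of \eqref{eq:theta}: it does not occur in the factors $u_{ic'}-u_{ib}$ with $c'\neq c$, and it does not occur in any $\theta_{c'}$, which involves only $u$'s with second index $b\ne c$. So $\Theta_B-\Theta_{B^*}$ is a polynomial of degree at most $1$ in $u_{ic}$ over the field generated by the other indeterminates, and the coefficient of $u_{ic}$ is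
\[
(v_{cj}-v_{aj})\bigl(\theta_c(I_c,J_c)-\theta_c(I_c^*,J_c^*)\bigr).
\]
The first factor is nonzero since $c\ne a$. For the second, view $\theta_c(I_c,J_c)$ as a bilinear form in $(v_{aj'})_{j'\in Q_c}$ and $(u_{i'b})_{i'\in P_c}$ over the field generated by $F$ and the entries of $D$. By the cofactor formula for the inverse, the coefficient of $v_{aj'}u_{i'b}$ is
\[
\pm\det D[I_c\setminus\{i'\},J_c\setminus\{j'\}]\,/\det D[I_c,J_c]\ne0\qquad\text{for }(i',j')\in I_c\times J_c,
\]
and it is $0$ otherwise. So the form determines the set $I_c\times J_c$. This set determines $(I_c,J_c)$: if it is nonempty, take projections, and if it is empty, then $I_c=J_c=\emptyset$ because $|I_c|=|J_c|$. Hence the second factor is nonzero as well.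
\end{proof}

\subsection*{Conclusion}
For a function $S$ with $S(i,j)\in\mathcal C_{ij}$ for all $(i,j)\in\Omega$, let $y^S$ be as in Lemma~\ref{lem:perturb} and put $M_S=M(X(y^S))$, a $K$-representable matroid of rank $r$ on $[n]$. By \eqref{eq:nonbasis} and Lemmas~\ref{lem:perturb} and~\ref{lem:distinct}, $S(i,j)$ is the unique nonbasis of $M_S$ in $\mathcal C_{ij}$. Thus $M_S$ determines $S$, and by \eqref{eq:size} there are $\binom{\alpha+\beta}\alpha^{(L-2)L(L-1)\alpha\beta}$ functions $S$. This proves Theorem~\ref{thm:construction}. \qed

\begin{remark}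
One anchor column would not suffice. It would amount to $u_{ib}=u_i$ for all $b$, and then at $y=z$ row $i$ of $X[I,J]$ is $u_i$ times row $p_a$ for every candidate $(I,J)\in\mathcal C_{ij}$. So $z$ solves every system, and all $M_S$ coincide. The transposed argument applies to a single anchor row.
\end{remark}

\section{Which fields suffice}\label{sec:fields}

The field $K$ is large, but representing a given matroid means solving finitely many polynomial equations and inequations with integer coefficients, and solvability of such systems descends. We recall what is needed. The Nullstellensatz states that a field that is finitely generated as an algebra over a field $F$ is a finite extension of $F$; if $F$ is algebraically closed, it equals $F$. A field is \emph{orderable} if it has a total order compatible with addition and multiplication. Every ordered field has a real closure, an algebraic extension that is real closed; $\mathbb R$ is real closed; and Tarski's transfer principle states that a first-order sentence in the language of rings that holds in one real closed field holds in all of them.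

\begin{proposition}\label{prop:fields}
If $F$ is algebraically closed or $F=\mathbb R$, the lower bound of Theorem~\ref{thm:construction} holds for $R_F(n,r)$.
\end{proposition}

\begin{proof}
Carry out the construction over the base field $F$ and fix one of the matroids $M=M_S$. Let $x=(x_{pq})_{p\in P,q\in Q}$ be indeterminates and, for $B=(I,J)$, let $\Delta_B=\det x[I,J]\in\mathbb Z[x]$. A matrix $X$ satisfies $M(X)=M$ if and only if $\Delta_B(X)=0$ for the nonbases and $\Delta_B(X)\ne0$ for the bases $B$ of $M$. We show that such a matrix exists over $F$.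

Let $F$ be algebraically closed. Let $A$ be the quotient of $F[x,x_0]$ by the ideal generated by the $\Delta_B$ for nonbases $B$ and by $x_0\Pi-1$, where $\Pi$ is the product of the $\Delta_B$ over the bases. Sending $x$ to $X(y^S)$ and $x_0$ to the inverse of the value of $\Pi$ defines a homomorphism $A\to K$, so $A\ne0$. The quotient of $A$ by a maximal ideal is $F$ by the Nullstellensatz, and the image of $x$ is the required matrix.

Let $F=\mathbb R$. If $k_0$ is an ordered field, call a nonzero element of $k_0((s))$ positive if its lowest-order coefficient is positive. The lowest-order coefficient of a product is the product of those of the factors, and that of a sum of two positive series is one of the two or their sum; so this orders $k_0((s))$ and its subfield $k_0(s)$. Adjoining the indeterminates one at a time, we see that $k$ is orderable, and then so is $K=k((t))$. The sentence ``there is $x$ with $\Delta_B(x)=0$ for the nonbases and $\Delta_B(x)\ne0$ for the bases of $M$'' holds in $K$, hence in a real closure of $K$, hence in $\mathbb R$.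
\end{proof}

\section{Choosing the block sizes}\label{sec:parameters}

Compared with $r(n-r)\log\binom nr$, the bound of Theorem~\ref{thm:construction} has three losses. The diagonal blocks carry no unknowns and each family omits two blocks, which costs a factor $(1-\frac1L)(1-\frac2L)\ge1-\frac3L$ and favors large $L$. The anchors and rounding waste up to $2L$ rows and $2L$ columns. Finally, the $L$ conditions $|I_c|=|J_c|$ are more restrictive than the single condition $|I|=|J|$. The last two losses favor small $L$. To measure the third, define for $x,y>0$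
\[
G(x,y)=x\log\frac{x+y}x+y\log\frac{x+y}y,
\]
which is $x+y$ times the binary entropy of $x/(x+y)$. We have $G(\lambda x,\lambda y)=\lambda G(x,y)$ for $\lambda>0$. Writing $G=(x+y)\log(x+y)-x\log x-y\log y$ gives $\partial_xG=\log\frac{x+y}x\ge0$, and $G$ is symmetric, so $G$ is nondecreasing in each variable.

\begin{lemma}\label{lem:binom}
For integers $\alpha,\beta\ge1$ and $\mu=\min(\alpha,\beta)$,
\[
G(\alpha,\beta)\ \ge\ \log\binom{\alpha+\beta}\alpha\ \ge\ G(\alpha,\beta)-\log(\alpha+\beta+1)\ \ge\ \Bigl(1-\frac{2+\log\mu}\mu\Bigr)G(\alpha,\beta).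
\]
\end{lemma}

\begin{proof}
Put $s=\alpha+\beta$ and $\tau_h=\binom sh(\alpha/s)^h(\beta/s)^{s-h}$ for $0\le h\le s$. These $s+1$ numbers sum to $1$, and $\tau_\alpha=\binom s\alpha2^{-G(\alpha,\beta)}$. The ratio $\tau_{h+1}/\tau_h=\frac{(s-h)\alpha}{(h+1)\beta}$ is at least $1$ if and only if $h\le\alpha-\beta/s$, that is, $h\le\alpha-1$. So $\tau_\alpha$ is the largest term, and $\frac1{s+1}\le\tau_\alpha\le1$ gives the first two inequalities. For the third, $\log(s/\mu)\ge1$ implies
\[
\log(s+1)\le1+\log\mu+\log(s/\mu)\le(2+\log\mu)\log(s/\mu),
\]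
while $G(\alpha,\beta)\ge\mu\log(s/\mu)$.
\end{proof}

In the two proofs below $F$ is an algebraically closed field or $\mathbb R$. Since $R\ge R_F$, it suffices to bound $R_F$ from below.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=\lfloor n/2\rfloor$, $L=\lceil\sqrt{n/\log n}\,\rceil$ and $\alpha=\beta=\lfloor r/L\rfloor-1$. Then $L(\alpha+1)\le r\le n-r$. Since $\lfloor r/L\rfloor\ge(r-L+1)/L$ and $r+1\ge n/2$, we have $\alpha\ge\frac n{2L}-2$, so
\[
\frac n2-2L\le L\alpha\le\frac n2 .
\]
Let $n$ be so large that $3\le L\le n/4$, $L\le2\sqrt{n/\log n}$ and $2\alpha\ge\log n$; the last is possible because $\alpha\ge\frac14\sqrt{n\log n}-2$. As $G(\alpha,\alpha)=2\alpha$ and $2\alpha+1\le n$, Lemma~\ref{lem:binom} gives $\log\binom{2\alpha}\alpha\ge2\alpha-\log n\ge0$. By Proposition~\ref{prop:fields},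
\[
\log R_F(n,r)\ge\Bigl(1-\frac3L\Bigr)\Bigl(2(L\alpha)^3-L(L\alpha)^2\log n\Bigr)\ge\Bigl(1-\frac3L\Bigr)Z,\qquad Z=\frac{n^3}4-3Ln^2-\frac L4n^2\log n,
\]
where we used Bernoulli's inequality in the form $2(\frac n2-2L)^3=\frac{n^3}4(1-\frac{4L}n)^3\ge\frac{n^3}4-3Ln^2$. Since $Z\le n^3/4$,
\[
\log R_F(n)\ge Z-\frac{3n^3}{4L}=\frac{n^3}4-\frac{3n^3}{4L}-3Ln^2-\frac L4n^2\log n .
\]
The choice of $L$ balances the first and third error terms: each is at most $n^{5/2}\sqrt{\log n}$, and the second is $O(n^{5/2})$.
\end{proof}

\begin{corollary}
For each prime $p$ there are $2^{(1/4-o(1))n^3}$ matroids on $[n]$ that are representable over finite fields of characteristic $p$, and there are this many that are representable over $\mathbb R$.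
\end{corollary}

\begin{proof}
Apply Theorems~\ref{thm:known} and~\ref{thm:main} with $F=\overline{\mathbb F_p}$ or $F=\mathbb R$. The finitely many entries of a matrix over $\overline{\mathbb F_p}$ lie in a finite subfield.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:rank}]
Let $m$ be large, $L=\lfloor\sqrt m\rfloor$, $\alpha=\lfloor r/L\rfloor-1$ and $\beta=\lfloor(n-r)/L\rfloor-1$. The hypotheses of Theorem~\ref{thm:construction} hold, since $\mu=\min(\alpha,\beta)\ge m/L-2\ge\sqrt m-2$. Put $\varepsilon=2L/m\le2/\sqrt m$. As $r\ge m$ and $n-r\ge m$,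
\[
L\alpha\ge r-2L\ge(1-\varepsilon)r,\qquad L\beta\ge n-r-2L\ge(1-\varepsilon)(n-r).
\]
Homogeneity, monotonicity and the first inequality of Lemma~\ref{lem:binom} give
\[
L\,G(\alpha,\beta)=G(L\alpha,L\beta)\ge(1-\varepsilon)\,G(r,n-r)\ge(1-\varepsilon)\log\binom nr .
\]
By Proposition~\ref{prop:fields} and the last inequality of Lemma~\ref{lem:binom},
\begin{align*}
\log R_F(n,r)&\ge\Bigl(1-\frac3L\Bigr)(L\alpha)(L\beta)\cdot L\log\binom{\alpha+\beta}\alpha\\
&\ge\Bigl(1-\frac3L\Bigr)(1-\varepsilon)^3\Bigl(1-\frac{2+\log\mu}\mu\Bigr)\,r(n-r)\log\binom nr .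
\end{align*}
Since $L>\sqrt m-1$, $\varepsilon\le2/\sqrt m$ and $\mu\ge\sqrt m-2$, each of the three factors is bounded below by a function of $m$ tending to $1$.
\end{proof}

\section{The upper bound in each rank}\label{sec:upper}

The argument follows the linear-independence method of R\'onyai, Babai and Ganapathy, combined with an integer pigeonhole, in the spirit of \cite{Nelson}. To each matroid $M$ with a fixed basis we attach the product $\Pi_M$ of the minors at its bases. Over a single field these polynomials are linearly independent, by a triangular evaluation argument, so their number is at most the number of monomials of the relevant degree. When each $M$ comes with its own field, a relation with integer coefficients is not enough, because the coefficient of $\Pi_M$ may be divisible by the characteristic of the field of $M$. The remedy is to produce a relation with coefficients in $\{-1,0,1\}$, since $\pm1$ is nonzero in every field.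

\begin{proposition}\label{prop:upper}
Let $n\ge3$ and $1\le r\le n-1$, and put $N=\binom nr$, $m=\min(r,n-r)$, $\delta=r(n-r)$. Then $R(n,r)\le4m^2N^2(eN)^\delta$.
\end{proposition}

\begin{proof}
Fix an $r$-set $P\subseteq[n]$, put $Q=[n]\setminus P$, and let $\mathcal M$ be the set of representable matroids of rank $r$ on $[n]$ in which $P$ is a basis. Put $\kappa=|\mathcal M|$; then $1\le\kappa\le2^N$. By Lemma~\ref{lem:standard}, each $M\in\mathcal M$ equals $M(X_M)$ for a matrix $X_M$ over some field $F_M$. Let $\Delta_B\in\mathbb Z[x]$ be the minors in the $\delta$ indeterminates $x_{pq}$, as in Section~\ref{sec:fields}. Each is a determinant of size at most $m$, so it has degree at most $m$, and its norm, the sum of the absolute values of its coefficients, is at most $m!$. Put $\Pi_M=\prod\Delta_B$, the product over the bases $B$ of $M$. The norm of a product is at most the product of the norms, so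
\begin{enumerate}
\item[(i)] $\Pi_M$ has degree at most $mN$ and norm at most $(m!)^N$;
\item[(ii)] $\Pi_{M'}(X_M)\ne0$ in $F_M$ if and only if every basis of $M'$ is a basis of $M$.
\end{enumerate}
Let $T=\binom{mN+\delta}\delta$ be the number of monomials of degree at most $mN$ in $\delta$ variables. For a subset $\mathcal S\subseteq\mathcal M$, the sum $\sum_{M\in\mathcal S}\Pi_M$ has all its $T$ coefficients in $[-\kappa(m!)^N,\kappa(m!)^N]$ by (i), so there are at most $(2\kappa(m!)^N+1)^T$ possible sums.

We claim that the $2^\kappa$ sums are distinct. Otherwise, subtracting two equal sums gives $\sum_Mc_M\Pi_M=0$ in $\mathbb Z[x]$ with $c_M\in\{-1,0,1\}$ not all zero. Among the $M$ with $c_M\ne0$ choose one with the fewest bases, and evaluate at $X_M$ in $F_M$. If $c_{M'}\ne0$ and $\Pi_{M'}(X_M)\ne0$, then by (ii) the bases of $M'$ are among those of $M$, and there are at least as many, so $M'=M$. What remains is $\pm\Pi_M(X_M)=0$, contradicting (ii).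

Therefore $2^\kappa\le(2\kappa(m!)^N+1)^T\le(4\kappa(m!)^N)^T$. With $\kappa\le2^N$, $m!\le m^m$ and $N\ge2$,
\[
\kappa\le T\,(2+N+Nm\log m)\le TN(2+m^2)\le4TNm^2 .
\]
Since $\delta=m\max(r,n-r)$ and $\max(r,n-r)\ge2$, we have $\frac{mN+\delta}\delta\le\frac N2+1\le N$. The inequality $\binom ab\le(ea/b)^b$ then gives $T\le(eN)^\delta$. Every matroid of rank $r$ has a basis, so summing over the $N$ choices of $P$ completes the proof.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:rank}]
Since $R_F\le R$, it suffices to treat $R$. By Proposition~\ref{prop:upper},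
\[
\frac{\log R(n,r)}{\delta\log N}\le1+\frac2\delta+\frac{\log e}{\log N}+\frac{2+2\log m}{\delta\log N}.
\]
Now $\delta\ge m^2$ and $N=\binom nm\ge(n/m)^m\ge2^m$, so the right side is at most $1+\frac2{m^2}+\frac{\log e}m+\frac{2+2\log m}{m^3}$, which tends to $1$ as $m\to\infty$.
\end{proof}

\begin{remark}
Using $N\le2^n$ and $\delta\le n^2/4$ in Proposition~\ref{prop:upper} and summing over $r$ (the ranks $0$ and $n$ contribute one matroid each) gives $\log R(n)\le n^3/4+O(n^2)$. Together with Theorem~\ref{thm:main}, this yields $\log R(n)/n^3\to\frac14$ without appeal to Theorem~\ref{thm:known}.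
\end{remark}

\begin{thebibliography}{9}
\bibitem{Nelson} Peter Nelson, \emph{Almost all matroids are non-representable}, arXiv:1605.04288 (2016).
\end{thebibliography}
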